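\title{Uniformly dense graphs have induced subgraphs of almost quadratically many sizes}

\begin{abstract}
For a graph $G$ let $\Phi(G)$ be the set of numbers that occur as the number of edges of an induced subgraph of $G$. An $n$-vertex graph is uniformly $\varepsilon$-dense if every induced subgraph on at least $n^{\varepsilon}$ vertices has edge density between $\varepsilon$ and $1-\varepsilon$. We prove the conjecture, posed by Narayanan, Sahasrabudhe and Tomon, that such graphs satisfy $|\Phi(G)|=n^{2-o(1)}$. In fact $|\Phi(G)|\ge n^2/(\ln n)^{C(\varepsilon)}$, and the density hypothesis is needed only for sets of at least $n^{1-\gamma}$ vertices, where $\gamma>0$ is arbitrary. The proof finds $O(\ln n)$ pairs of bounded vertex sets that act as the digits of a numeral system for edge counts, and keeps all digits under control while a large set of vertices shrinks one vertex at a time.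
\end{abstract}

\section{Introduction}\label{sec:intro}

For a graph $H$ write $v(H)$ and $e(H)$ for its numbers of vertices and edges; if $v(H)\ge2$, the \emph{edge density} of $H$ is $e(H)/\binom{v(H)}2$. For a graph $G$ let
\[
\Phi(G)=\{e(H): H \text{ is an induced subgraph of } G\}.
\]
An $n$-vertex graph has $2^n$ vertex subsets, but $|\Phi(G)|\le\binom n2+1$, since $\Phi(G)$ consists of integers between $0$ and $\binom n2$. When does $|\Phi(G)|$ come close to this bound?

The empty graph has $\Phi=\{0\}$, and the complete graph has $\Phi=\{\binom r2:1\le r\le n\}$, a set of only $n$ numbers. In both graphs the vertices are interchangeable, so an induced subgraph is determined by its number of vertices. A moderate edge density of $G$ itself does not help: a clique on $n/2$ vertices together with $n/2$ isolated vertices has density tending to $\frac14$, and $|\Phi|=n/2$. One therefore asks that $G$ look neither complete nor empty on any large set of vertices.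

One way to say this is to forbid large cliques and independent sets. For a constant $C>0$, an $n$-vertex graph is \emph{$C$-Ramsey} if each of its cliques and independent sets has at most $C\log_2n$ vertices. It is known that for fixed $C$ every $C$-Ramsey graph on $n$ vertices satisfies $|\Phi(G)|=n^{2-o(1)}$. A second way is to control densities. An $n$-vertex graph is \emph{uniformly $\varepsilon$-dense} if every induced subgraph on at least $n^\varepsilon$ vertices has edge density in $[\varepsilon,1-\varepsilon]$. This condition says nothing about sets of fewer than $n^\varepsilon$ vertices, while on larger sets it excludes the nearly complete and nearly empty subgraphs as well. We take $0<\varepsilon<\frac12$ throughout, to exclude degenerate cases: for instance, for $\frac12<\varepsilon\le1$ the interval $[\varepsilon,1-\varepsilon]$ is empty, and for $\varepsilon>1$ there is no induced subgraph to test.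

A uniformly $\varepsilon$-dense graph has at least $\varepsilon\binom n2$ edges, so $\Phi(G)$ ranges over an interval of quadratic length, and the obstruction seen in the examples above is absent. The natural guess is that not much of the interval is wasted. This is the conjecture posed by Narayanan, Sahasrabudhe and Tomon \cite{NST}: \emph{for each fixed $0<\varepsilon<\frac12$ there is a function $f_\varepsilon(n)\to0$ such that every uniformly $\varepsilon$-dense graph $G$ on $n$ vertices has $|\Phi(G)|\ge n^{2-f_\varepsilon(n)}$.} We prove it.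

\begin{theorem}\label{thm:conj}
Let $0<\varepsilon<\frac12$. For every $\eta>0$ there is $n_0=n_0(\varepsilon,\eta)$ such that every uniformly $\varepsilon$-dense graph $G$ on $n\ge n_0$ vertices has $|\Phi(G)|\ge n^{2-\eta}$. Hence $|\Phi(G)|=n^{2-o(1)}$, and the conjecture holds.
\end{theorem}

The method loses only a power of $\ln n$, and it uses the density condition only on much larger sets.

\begin{theorem}\label{thm:main}
Let $0<\varepsilon<\frac12$, $0<\gamma<1$ and $K=\lceil4/\varepsilon\rceil$. There is $n_0=n_0(\varepsilon,\gamma)$ such that if $G$ has $n\ge n_0$ vertices and every induced subgraph of $G$ on at least $n^{1-\gamma}$ vertices has edge density in $[\varepsilon,1-\varepsilon]$, then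
\[
|\Phi(G)|\ge\frac{n^2}{(\ln n)^{4K+6}}.
\]
\end{theorem}

\begin{proof}[Proof of Theorem \ref{thm:conj} from Theorem \ref{thm:main}]
A uniformly $\varepsilon$-dense graph satisfies the hypothesis of Theorem \ref{thm:main} with $\gamma=1-\varepsilon$. Let $n_1=\max(3,n_0(\varepsilon,1-\varepsilon))$, and put $f_\varepsilon(n)=(4K+6)\ln\ln n/\ln n$ for $n\ge n_1$ and $f_\varepsilon(n)=2$ for $n<n_1$. Then $|\Phi(G)|\ge n^{2-f_\varepsilon(n)}$ for all $n$: by Theorem \ref{thm:main} if $n\ge n_1$, and because $0\in\Phi(G)$ otherwise. Since $f_\varepsilon(n)\to0$, we have $f_\varepsilon(n)\le\eta$ for large $n$.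
\end{proof}

Both density bounds in Theorem \ref{thm:main} are needed: the complete graph satisfies the lower one on all sets and the empty graph the upper one. We make no claim that the polylogarithmic factor is necessary.

\section{A clique with logarithmically many extra vertices}\label{sec:example}

Delete the vertices of a graph $G$ one at a time. The number of edges falls from $e(G)$ to $0$ in steps of at most $n-1$, so $|\Phi(G)|\ge e(G)/(n-1)$. A single chain of vertex sets thus sweeps a range of quadratic length in a dense graph, but it visits at most $n$ values, with gaps of order $n$ between them. The task is to fill the gaps, and very few additional vertices can do it.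

\begin{example}\label{ex:clique}
Let $N=2^J$ with $J\ge1$. Take a clique on $u_1,\dots,u_N$ and add pairwise nonadjacent vertices $v_1,\dots,v_J$, where $v_j$ is adjacent to $u_1,\dots,u_{2^{J-j}}$. For $N/2\le r\le N$ let $U_r=\{u_1,\dots,u_r\}$. Since $U_r$ contains all neighbors of all $v_j$, the subgraph induced on $U_r\cup\{v_i:i\in I\}$ has $\binom r2+\sum_{i\in I}2^{J-i}$ edges, and by binary expansion the sum takes each value $0,1,\dots,N-1$. For $J=3$ the values $r=4,\dots,8$ give the windows
\[
[6,13],\quad[10,17],\quad[15,22],\quad[21,28],\quad[28,35],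
\]
which cover all integers from $6$ to $35$. In general $\binom{r+1}2=\binom r2+r\le\binom r2+N$, so consecutive windows leave no gap, and $\Phi$ contains every integer from $\binom{N/2}2$ to $\binom{N+1}2-1$. These are $\frac38N^2+\frac34N$ integers, while the clique alone has $|\Phi|=N$.
\end{example}

The vertices $v_j$ act as \emph{digits}, and the chain $U_r$ moves the window that they fill. In a graph that is handed to us, four features of the example are missing.

\begin{enumerate}
\item There may be no vertex with a small prescribed number of neighbors in $U$. A digit will instead be a pair $(S,S')$ of sets of $k$ vertices each, with $k$ constant. One of the two sets is always included, and the value of the digit is the change in the number of edges to $U$ when $S'$ is exchanged for $S$. We cannot alter $G$, so we tune the values by choosing $U$.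
\item The values can be tuned only approximately. We let them decrease by the ratio $\frac23$ in place of $\frac12$, which leaves room for errors.
\item There are edges among the digit vertices that we do not control. With $J=O(\ln n)$ digits there are $O(\ln^2n)$ such edges, so we stop at digits of value about $\ln^3n$ and fill each window only up to gaps of that order.
\item Deleting a vertex of $U$ changes the digits. The Steinitz lemma orders the deletions so that all digits shrink at the same rate.
\end{enumerate}

If the largest digit has order $\tau_1\le n$ and the smallest has order $\tau_J$, then a window contains about $\tau_1/\tau_J$ elements of $\Phi(G)$, and the chain supplies order $n$ disjoint windows. The outcome is $|\Phi(G)|\ge c\,n\tau_1/\tau_J$, and we will reach $\tau_1=n/(\ln n)^{4K+2}$.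

We present the proof backwards from this count. Section \ref{sec:sizes} shows that a system of digits gives the bound. Section \ref{sec:tuning} builds the digits from large families of $k$-sets whose neighborhood patterns are far apart. Section \ref{sec:sums} builds such families from far fewer vertices with far-apart neighborhoods, and Section \ref{sec:vertices} finds these vertices using the density hypothesis. Section \ref{sec:proof} chooses the parameters.

\medskip
\noindent\textbf{Notation.} Throughout, $G$ is a graph with vertex set $V$, $n=|V|$, and $[J]=\{1,\dots,J\}$. For $S\subset V$ and $u\in V$ let $f_S(u)=|N(u)\cap S|$, and let $f_v=f_{\{v\}}$. Thus $f_v$ is the indicator function of $N(v)$, and $f_S=\sum_{v\in S}f_v$. For disjoint sets $S,U$ the number of edges between them is $e(S,U)=\sum_{u\in U}f_S(u)$. For a real function $g$ defined on a set containing $T$ let $\|g\|_T=\sum_{w\in T}|g(w)|$ be its $\ell_1$-norm on $T$; for example, $\|f_u-f_v\|_T=|(N(u)\triangle N(v))\cap T|$.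

For an integer $k\ge1$, real numbers $\tau_1,\dots,\tau_J$ are called \emph{$k$-admissible scales} if
\begin{equation}\label{eq:scales}
J\ge2,\qquad \tau_{j+1}=\tfrac23\tau_j\ \ (j<J),\qquad \tau_1\le n,\qquad \tau_J\ge40k(J+1),\qquad \tau_J\ge k^2J^2 .
\end{equation}
The last two conditions make the smallest scale dominate two kinds of error: rounding errors of order $kJ$, and the edges among $kJ$ digit vertices. From $n\ge\tau_1\ge\tau_J\ge40(J+1)$ we get $J+1\le n/40$ and $n\ge120$, and summing the geometric series gives
\begin{equation}\label{eq:geom}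
\sum_{j=i+1}^J\tau_j=2\tau_i-2\tau_J\qquad(1\le i\le J).
\end{equation}

\section{From digits to many sizes}\label{sec:sizes}

\begin{proposition}\label{prop:sizes}
Let $k\ge1$, $\varepsilon>0$, and let $\tau_1,\dots,\tau_J$ be $k$-admissible scales. Let $S_j,S'_j$ $(j\in[J])$ be $k$-subsets of $V$ and let $U\subset V$, where the $J+1$ sets $S_1\cup S_1',\dots,S_J\cup S_J',U$ are pairwise disjoint. For $U'\subset U$ put $D_j(U')=e(S_j,U')-e(S_j',U')$. Suppose that $|U|\ge n/5$, that
\[
D_j(U)\in[1.9\,\tau_j,\,2.1\,\tau_j]\qquad(j\in[J]),
\]
and that every set of at least $n/20$ vertices induces edge density at least $\varepsilon$. Then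
\[
|\Phi(G)|\ge\frac{\varepsilon\,n\,\tau_1}{4\cdot10^4\,\tau_J}.
\]
\end{proposition}

The proof needs a substitute for binary expansion and a good order in which to delete the vertices of $U$. The first is the greedy algorithm.

\begin{lemma}\label{lem:greedy}
Let $D_1,\dots,D_J\ge0$ and $g\ge0$ satisfy $D_i\le\sum_{j>i}D_j+g$ for all $i\in[J]$. Then for every $z\in[0,\sum_jD_j]$ there is $I\subset[J]$ with $\sum_{i\in I}D_i\in[z-g,z]$.
\end{lemma}

\begin{proof}
Put $\rho_1=z$. For $i=1,\dots,J$: if $\rho_i\ge D_i$, put $i$ into $I$ and let $\rho_{i+1}=\rho_i-D_i$; otherwise let $\rho_{i+1}=\rho_i$. We show by induction that $0\le\rho_i\le\sum_{j\ge i}D_j+g$. This holds for $i=1$. In the first case, subtract $D_i$ from $D_i\le\rho_i\le\sum_{j\ge i}D_j+g$. In the second case, $0\le\rho_{i+1}<D_i\le\sum_{j>i}D_j+g$. At the end $\rho_{J+1}=z-\sum_{i\in I}D_i$ lies in $[0,g]$.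
\end{proof}

For example, the digits $9,6,4$ satisfy the hypothesis with $g=4$; their subset sums are $0,4,6,9,10,13,15,19$. The ratio $\frac12$ would not survive a relative error of $10\%$: if $\tau_{j+1}=\tau_j/2$, $D_1=2.2\,\tau_1$ and $D_j=1.8\,\tau_j$ for $j>1$, then no subset sum lies strictly between $\sum_{j>1}D_j<1.8\,\tau_1$ and $D_1$, a gap longer than $0.4\,\tau_1$.

The order of deletion matters already for one digit with $k=1$. Suppose $U=U^+\cup U^-$, where $U^+$ is the neighborhood in $U$ of $v$ and $U^-$ is that of $v'$, the two parts are disjoint, and $D=|U^+|-|U^-|$ is small compared with $|U|$. Deleting $D+1$ vertices of $U^+$ makes the digit negative, whereas deleting alternately from $U^+$ and $U^-$ keeps it in $\{D-1,D\}$. For $J$ digits at once, the Steinitz lemma provides an order whose error depends on $J$ but not on $|U|$. We include the proof of Grinberg and Sevast'yanov. It rests on the following fact about polytopes, which we use again in Section \ref{sec:tuning}. Call a coordinate of $z\in[0,1]^X$ \emph{fractional} if it lies in the open interval $(0,1)$.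

\begin{lemma}\label{lem:vertex}
Let $X$ be a finite set and let $\Pi\subset[0,1]^X$ be the set of solutions in $[0,1]^X$ of $p$ linear equations. If $\Pi\ne\emptyset$, then $\Pi$ contains a point with at most $p$ fractional coordinates.
\end{lemma}

\begin{proof}
Take $z\in\Pi$ with the fewest fractional coordinates, and suppose it has more than $p$. Then the $p$ homogeneous equations have a nonzero solution $\xi$ supported on the fractional coordinates. The point $z+t\xi$ satisfies the equations for all $t$. For the least $t>0$ at which a fractional coordinate reaches $0$ or $1$ it lies in $\Pi$ and has fewer fractional coordinates, a contradiction.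
\end{proof}

\begin{lemma}[Steinitz lemma]\label{lem:steinitz}
Let $b_u\in\mathbb R^J$ $(u\in U)$, where $|U|=N\ge J$, $\|b_u\|_\infty\le c$ for all $u$, and $\sum_{u\in U}b_u=0$. Then there is a chain $U=U_N\supset U_{N-1}\supset\dots\supset U_J$ with $|U_r|=r$ and $\|\sum_{u\in U_r}b_u\|_\infty\le cJ$ for all $r$.
\end{lemma}

\begin{proof}
We construct each $U_r$ together with a certificate: weights $\theta_r:U_r\to[0,1]$ with
\[
\sum_{u\in U_r}\theta_r(u)=r-J,\qquad\sum_{u\in U_r}\theta_r(u)\,b_u=0 .
\]
A certificate gives the bound, because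
\[
\Big\|\sum_{u\in U_r}b_u\Big\|_\infty=\Big\|\sum_{u\in U_r}(1-\theta_r(u))\,b_u\Big\|_\infty\le c\sum_{u\in U_r}(1-\theta_r(u))=cJ .
\]
For $r=N$ take $\theta_N$ constant, equal to $(N-J)/N$. Given $(U_r,\theta_r)$ with $r\ge J+1$, consider the $\theta\in[0,1]^{U_r}$ with $\sum_u\theta(u)=r-1-J$ and $\sum_u\theta(u)b_u=0$. These are $J+1$ equations, and $\frac{r-1-J}{r-J}\theta_r$ is a solution. By Lemma \ref{lem:vertex} some solution $\theta$ has $\phi\le J+1$ fractional coordinates. Suppose no coordinate of $\theta$ is $0$. Then $r-\phi$ coordinates equal $1$, so $\sum_u\theta(u)=r$ if $\phi=0$ and $\sum_u\theta(u)>r-\phi\ge r-1-J$ if $\phi\ge1$; both contradict the first equation. So $\theta(u)=0$ for some $u$. Let $U_{r-1}=U_r\setminus\{u\}$, and let $\theta_{r-1}$ be the restriction of $\theta$.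
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:sizes}]
\emph{The chain.} Let $a_j=f_{S_j}-f_{S'_j}$. Its values lie in $[-k,k]$, and $D_j(U')=\sum_{u\in U'}a_j(u)$. Let $N=|U|$ and $b_u=(a_j(u)-D_j(U)/N)_{j\in[J]}$. These vectors sum to zero, and $\|b_u\|_\infty\le2k$ because $D_j(U)/N$ is an average of values of $a_j$. As $N\ge n/5\ge J$, Lemma \ref{lem:steinitz} gives a chain $(U_r)$ with
\[
\Big|D_j(U_r)-\frac rN\,D_j(U)\Big|\le2kJ\le\frac{\tau_J}{20},
\]
where the last inequality is from \eqref{eq:scales}. We use only the upper half of the chain, so that the digits do not become small. Let $r_0=\lceil N/2\rceil$; then $r_0\ge n/10\ge J$. For $r_0\le r\le N$ and $\lambda=r/N\in[\frac12,1]$ we have $\tau_J/20\le0.1\lambda\tau_j$, hence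
\begin{equation}\label{eq:chain}
D_j(U_r)\in[1.8\,\lambda\tau_j,\ 2.2\,\lambda\tau_j]\qquad(j\in[J]).
\end{equation}
The factor $\lambda$ is the same for all $j$, so the ratios of the digits are preserved.

\emph{One window.} Fix $r\ge r_0$ and write $D_j=D_j(U_r)$. By \eqref{eq:chain} and \eqref{eq:geom},
\[
\sum_{j>i}D_j\ge3.6\,\lambda\tau_i-3.6\,\lambda\tau_J\ge D_i-4\tau_J ,
\]
so Lemma \ref{lem:greedy} applies with $g=4\tau_J$. Let $A_r=e(G[U_r])+\sum_ie(S'_i,U_r)$. For $I\subset[J]$ let $Z_I=\bigcup_{i\in I}S_i\cup\bigcup_{i\notin I}S'_i$, a disjoint union of $J$ sets of size $k$, disjoint from $U_r$. The subgraph induced on $U_r\cup Z_I$ has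
\[
e(G[U_r])+\sum_{i\in I}e(S_i,U_r)+\sum_{i\notin I}e(S'_i,U_r)+e(G[Z_I])=A_r+\sum_{i\in I}D_i+e(G[Z_I])
\]
edges, and $0\le e(G[Z_I])\le\binom{kJ}2\le\tau_J$ by \eqref{eq:scales}. Since $\sum_jD_j\ge D_1\ge0.9\,\tau_1$, it follows that for every $z\in[0,0.9\,\tau_1]$ the set $\Phi(G)$ meets $[A_r+z-4\tau_J,\,A_r+z+\tau_J]$. These intervals have length $5\tau_J$, so they are disjoint for $z=0,6\tau_J,12\tau_J,\dots$, and there are $\lfloor0.9\tau_1/(6\tau_J)\rfloor+1\ge0.15\,\tau_1/\tau_J$ such $z$ in $[0,0.9\,\tau_1]$. Therefore the window
\[
\Omega_r=[A_r-4\tau_J,\ A_r+\tau_1+\tau_J]\quad\text{satisfies}\quad|\Phi(G)\cap\Omega_r|\ge0.15\,\tau_1/\tau_J .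
\]

\emph{Many windows.} If $U_{r+1}=U_r\cup\{u\}$, then $A_{r+1}-A_r$ is the number of neighbors of $u$ in $U_r\cup S'_1\cup\dots\cup S'_J$, so $0\le A_{r+1}-A_r\le n$. The total movement is quadratic, and here the density hypothesis enters. Let $h=|U\setminus U_{r_0}|=\lfloor N/2\rfloor\ge\frac n{10}-\frac12$. Then $h-1\ge\frac n{20}$ as $n\ge120$, and
\[
A_N-A_{r_0}\ge e(G[U])-e(G[U_{r_0}])\ge e(G[U\setminus U_{r_0}])\ge\varepsilon\binom h2\ge\frac{\varepsilon n^2}{800}.
\]
Let $r(1)=r_0$, and let $r(l+1)$ be the least $r\le N$ with $A_r\ge A_{r(l)}+6\tau_1$, as long as there is one. By minimality $A_{r(l+1)}\le A_{r(l+1)-1}+n<A_{r(l)}+6\tau_1+n\le A_{r(l)}+7n$. If the sequence has $p$ terms, then $A_N<A_{r(p)}+6\tau_1$, so $A_N-A_{r_0}\le7np$ and $p\ge\varepsilon n/5600$. The windows $\Omega_{r(1)},\dots,\Omega_{r(p)}$ have length $\tau_1+5\tau_J<6\tau_1$ (as $J\ge2$ gives $\tau_J<\tau_1$), and their left endpoints are at least $6\tau_1$ apart, so they are disjoint. Hence $|\Phi(G)|\ge\frac{\varepsilon n}{5600}\cdot\frac{0.15\,\tau_1}{\tau_J}\ge\frac{\varepsilon n\tau_1}{4\cdot10^4\tau_J}$.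
\end{proof}

\section{Tuning the digits}\label{sec:tuning}

We now have to produce the pairs $(S_j,S'_j)$ and the set $U$. It is convenient to look first for a fractional set, a weight vector $x\in[0,1]^W$ on the set $W$ of available vertices, and to round it at the end. Write $\langle a,x\rangle=\sum_{u\in W}a(u)x(u)$. The digit $(S,S')$ has the fractional value $\langle a,x\rangle$, where $a=f_S-f_{S'}$.

Consider one digit, to be given the value $2\tau$. Start from the constant vector $x=\frac12$. Suppose that $|\langle a,x\rangle|\le\tau$ and that $\|a\|_T\ge\kappa|T|$ for some $T\subset W$. Let $y$ be the sign of $a$ on $T$ and $0$ elsewhere. Then $\langle a,x+ty\rangle=\langle a,x\rangle+t\|a\|_T$, so the value $2\tau$ is reached at some $t\le3\tau/(\kappa|T|)$, and the weights stay near $\frac12$ if $\tau$ is small compared with $\kappa|T|$. A pair with both properties comes from the pigeonhole principle: the numbers $\langle f_S,x\rangle$ lie in $[0,kn]$, so among more than $2kn/\tau$ sets whose functions $f_S$ are pairwise far apart on $T$, two have values within $\tau$.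

With several digits, each move of $x$ disturbs the other digits. We treat the scales from large to small and choose the $j$th pair only after the first $j-1$ moves have been made, so that later digits are not affected by earlier moves. The $i$th move changes an earlier digit $j<i$ by at most a constant multiple of $k\tau_i/\kappa$. This is negligible against $\tau_j$ once $i-j$ exceeds a constant $L$. For the $L$ nearest earlier digits we need the move $y_i$ to be orthogonal to their vectors $a_j$ and still well correlated with $a_i$. By duality this is possible when $a_i$ is far in $\ell_1$ from the span of those $L$ vectors, and a volume argument finds such an $a_i$ among boundedly many candidates.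

For $z\in\mathbb R^T$ and a linear subspace $E\subset\mathbb R^T$ let $\operatorname{dist}(z,E)=\min_{g\in E}\|z-g\|_T$.

\begin{lemma}\label{lem:dual}
For $z$ and $E$ as above there is $y\in[-1,1]^T$ orthogonal to $E$ with $\sum_{w\in T}z(w)y(w)=\operatorname{dist}(z,E)$.
\end{lemma}

\begin{proof}
If $z\in E$, take $y=0$. Otherwise define $\psi(g+tz)=t\operatorname{dist}(z,E)$ for $g\in E$, $t\in\mathbb R$. Then $|\psi(g+tz)|\le\|g+tz\|_T$. By the Hahn--Banach theorem, $\psi$ extends to a linear functional on $\mathbb R^T$ bounded by $\|\cdot\|_T$. Its coefficient vector $y$ has entries in $[-1,1]$, as one sees by evaluating at the unit vectors.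
\end{proof}

\begin{lemma}\label{lem:packing}
Let $T$ be a nonempty finite set, $k\ge1$, $0<\kappa\le1$, and let $E\subset\mathbb R^T$ be a subspace of dimension at most $L$. Let $Q\subset[0,k]^T$ be a set of more than $\Lambda=(4(k+1)/\kappa)^L$ vectors at pairwise distance at least $\kappa|T|$ in the norm $\|\cdot\|_T$. Then $\operatorname{dist}(\varphi-\varphi',E)\ge\frac\kappa4|T|$ for some $\varphi,\varphi'\in Q$.
\end{lemma}

\begin{proof}
We may assume that $Q$ is finite. Suppose the conclusion fails. Fix $\varphi_0\in Q$, and for $\varphi\in Q$ take $g_\varphi\in E$ with $\|\varphi-\varphi_0-g_\varphi\|_T<\frac\kappa4|T|$. For $\varphi\ne\varphi'$ the triangle inequality gives $\|g_\varphi-g_{\varphi'}\|_T>\kappa|T|-2\cdot\frac\kappa4|T|=\frac\kappa2|T|$, and $\|g_\varphi\|_T\le(k+\frac\kappa4)|T|$ since $\varphi-\varphi_0\in[-k,k]^T$. If $E=\{0\}$, all $g_\varphi$ coincide, so $|Q|\le1\le\Lambda$. Otherwise consider balls in $E$ for the norm $\|\cdot\|_T$; the volume of such a ball is proportional to its radius raised to the power $\dim E$. The balls of radius $\frac\kappa4|T|$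 about the points $g_\varphi$ are disjoint and lie in the ball of radius $(k+1)|T|$ about $0$. Hence $|Q|\le(4(k+1)/\kappa)^{\dim E}\le\Lambda$. In both cases this contradicts $|Q|>\Lambda$.
\end{proof}

The bound $\Lambda$ is exponential in the dimension. This is why we ask for orthogonality to only $L$ earlier digits: with all $J-1$ of them, and $J$ of order $\ln n$, the constant $\Lambda$ would become a power of $n$.

\begin{proposition}\label{prop:tuning}
For every integer $k\ge1$ and $0<\kappa\le1$ there is $B=B(k,\kappa)$ such that the following holds. Let $\tau_1,\dots,\tau_J$ be $k$-admissible scales, and suppose: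
\begin{enumerate}
\item[(a)] $P_1,\dots,P_J\subset V$ are pairwise disjoint, their union $P$ has $|P|\le n/10$, and $T_1,\dots,T_J$ are nonempty subsets of $W=V\setminus P$;
\item[(b)] $\mathcal S_j$ is a family of $k$-subsets of $P_j$ with $\|f_S-f_{S'}\|_{T_j}\ge\kappa|T_j|$ for distinct $S,S'\in\mathcal S_j$;
\item[(c)] $|\mathcal S_j|\ge Bn/\tau_j$ for all $j$;
\item[(d)] $\sum_j\tau_j/|T_j|\le\kappa/48$.
\end{enumerate}
Then there are $S_j,S'_j\in\mathcal S_j$ and $U\subset W$ with $|U|\ge n/5$ and $e(S_j,U)-e(S'_j,U)\in[1.9\,\tau_j,\,2.1\,\tau_j]$ for all $j\in[J]$.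
\end{proposition}

The sets $T_j$ may overlap or coincide. Allowing them to differ is what gives the polylogarithmic loss in Theorem \ref{thm:main}; see Section \ref{sec:proof}.

\begin{proof}
Let $L\ge1$ be an integer with $\frac{24k}\kappa(\frac23)^L\le\frac1{20}$, let $\Lambda=(4(k+1)/\kappa)^L$ and $B=4k\Lambda$.

\emph{The moves.} Let $x^{(0)}\in\mathbb R^W$ be the constant vector $\frac12$. For $j=1,\dots,J$ in turn we choose $S_j,S'_j\in\mathcal S_j$, a vector $y_j\in[-1,1]^W$ supported on $T_j$ and a number $t_j$, and put $a_j=(f_{S_j}-f_{S'_j})|_W\in[-k,k]^W$ and $x^{(j)}=x^{(j-1)}+t_jy_j$, in such a way that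
\begin{equation}\label{eq:moves}
0\le t_j\le\frac{12\,\tau_j}{\kappa|T_j|},\qquad\langle a_j,x^{(j)}\rangle=2\tau_j,\qquad\langle a_i,y_j\rangle=0\ \text{ for }\max(1,j-L)\le i<j .
\end{equation}
By (d), the first condition makes every partial sum $t_1+\dots+t_j$ at most $\frac{12}\kappa\cdot\frac\kappa{48}=\frac14$, so each vector constructed lies in $[\frac14,\frac34]^W$.

Suppose the first $j-1$ steps are done. The numbers $\langle f_S,x^{(j-1)}\rangle$ with $S\in\mathcal S_j$ lie in $[0,kn]$, which is covered by $\lfloor kn/\tau_j\rfloor+1\le2kn/\tau_j$ half-open intervals of length $\tau_j$ (recall $\tau_j\le n$). By (c), one interval contains the values of at least $B/(2k)=2\Lambda$ members of $\mathcal S_j$. Let $E\subset\mathbb R^{T_j}$ be the span of the restrictions $a_i|_{T_j}$ with $\max(1,j-L)\le i<j$, so $\dim E\le L$. By (b), Lemma \ref{lem:packing} applies to the vectors $f_S|_{T_j}$ of these members. It yields $S_j,S'_j$ with $\operatorname{dist}(a_j|_{T_j},E)\ge\frac\kappa4|T_j|$, and $|\langle a_j,x^{(j-1)}\rangle|\le\tau_j$ because both values lie in one interval. Let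 $y_j$ be the vector given by Lemma \ref{lem:dual} for $a_j|_{T_j}$ and $E$, extended by $0$ to $W$. It satisfies the third condition in \eqref{eq:moves}, and $\langle a_j,y_j\rangle\ge\frac\kappa4|T_j|>0$. Put
\[
t_j=\frac{2\tau_j-\langle a_j,x^{(j-1)}\rangle}{\langle a_j,y_j\rangle}.
\]
The numerator lies in $[\tau_j,3\tau_j]$, which gives the first condition, and the second holds by the choice of $t_j$.

Let $x=x^{(J)}$. Then $\langle a_j,x\rangle-2\tau_j=\sum_{i>j}t_i\langle a_j,y_i\rangle$. The terms with $j<i\le j+L$ vanish, and the others satisfy $|t_i\langle a_j,y_i\rangle|\le t_i\,k|T_i|\le12k\tau_i/\kappa$. Since $\sum_{i>j+L}\tau_i\le3(\frac23)^{L+1}\tau_j=2(\frac23)^L\tau_j$,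
\[
|\langle a_j,x\rangle-2\tau_j|\le\frac{24k}\kappa\Big(\frac23\Big)^L\tau_j\le\frac{\tau_j}{20}.
\]

\emph{Rounding.} Consider the $z\in[0,1]^W$ with $\langle a_j,z\rangle=\langle a_j,x\rangle$ for all $j\in[J]$ and $\sum_uz(u)=\sum_ux(u)$. The vector $x$ is a solution of these $J+1$ equations, so by Lemma \ref{lem:vertex} some solution $z$ has at most $J+1$ fractional coordinates. Let $U=\{u\in W:z(u)=1\}$. The indicator vector of $U$ differs from $z$ only in the fractional coordinates, so $e(S_j,U)-e(S'_j,U)=\sum_{u\in U}a_j(u)$ differs from $\langle a_j,x\rangle$ by at most $k(J+1)\le\tau_J/40$. It is therefore within $(\frac1{20}+\frac1{40})\tau_j<0.1\,\tau_j$ of $2\tau_j$. Finally, all weights $x(u)$ are at least $\frac14$ and $|W|\ge0.9n$, so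
\[
|U|\ge\sum_ux(u)-(J+1)\ge\frac{0.9\,n}4-\frac n{40}=\frac n5 .\qedhere
\]
\end{proof}

\section{Many separated sums of neighborhoods}\label{sec:sums}

At the finest scale, hypothesis (c) asks for nearly $n$ candidates. In Section \ref{sec:vertices} we will find $q$ vertices with far-apart neighborhoods at the price of restricting to a set $T$ of size $nq^{-K}$, so $q$ can be at most a small power of $n$. Single vertices are thus too few, and this is the reason for taking sets of $k$ vertices: $m$ vertices have about $m^k$ such sets. The difficulty is that sums of separated vectors need not be separated. If $T$ is split into two halves $T_1,T_2$, the indicator functions of $\emptyset,T_1,T_2,T$ are pairwise at distance at least $|T|/2$, yet $\mathbf 1_{T_1}+\mathbf 1_{T_2}=\mathbf 1_\emptyset+\mathbf 1_T$. Nevertheless an arbitrarily high power of $m$ can be reached.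

\begin{lemma}\label{lem:sums}
For all real $M\ge2$ and $\alpha>0$ there are an integer $k\ge3$, a number $\kappa\in(0,1]$ and $m_0$ such that the following holds. Let $T$ be a nonempty finite set, $P$ a set of size $m\ge m_0$, and let $f_v\in\{0,1\}^T$ $(v\in P)$ satisfy $\|f_u-f_v\|_T\ge|T|/M$ for distinct $u,v$. Then there is a family $\mathcal S$ of $k$-subsets of $P$ with $|\mathcal S|\ge m^\alpha$ and $\|f_S-f_{S'}\|_T\ge\kappa|T|$ for distinct $S,S'\in\mathcal S$, where $f_S=\sum_{v\in S}f_v$.
\end{lemma}

The idea is as follows. Suppose that on some $d=\beta\ln m$ points of $T$ the vectors $f_v$ show all $2^d$ patterns of zeros and ones. Then sums of $k$ of them show all patterns with entries in $\{0,\dots,k\}$: slice the pattern into its $k$ level sets, as in $(3,1)=(1,1)+(1,0)+(1,0)$. There are $(k+1)^d=m^{\beta\ln(k+1)}$ such patterns, which exceeds $m^\alpha$ when $k$ is large. A few extra points serve as labels that make the $k$ summands distinct vertices even when, as in the example, two slices agree.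

The tool for finding the $d$ points is the following. A set $F\subset\{0,1\}^s$ \emph{shatters} $I\subset[s]$ if every element of $\{0,1\}^I$ is the restriction to $I$ of a member of $F$. The Sauer--Shelah lemma states that \emph{if $|F|>\sum_{i=0}^{d-1}\binom si$, then $F$ shatters some $I$ with $|I|=d$.} We also use that for $1\le d\le s$,
\begin{equation}\label{eq:binom}
\sum_{i=0}^d\binom si\le\Big(\frac sd\Big)^d\sum_{i=0}^s\binom si\Big(\frac ds\Big)^i=\Big(\frac sd\Big)^d\Big(1+\frac ds\Big)^s\le\Big(\frac{es}d\Big)^d .
\end{equation}
Applied on $T$ itself, with $s=|T|$, the lemma is useless when $|T|$ is larger than $m$; and two sums that differ at a few chosen points need not differ on a positive fraction of $T$. Sampling $s=O(M\ln m)$ random points of $T$ resolves both issues. The $m$ vectors remain distinct on the sample, which is so short that a constant fraction of it is shattered; and functions that differ on many sample points must differ on many points of $T$.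

\begin{proof}
Choose $\beta\in(0,1)$ with $\beta\ln(3eM/\beta)<1$, which holds for small $\beta$; then an integer $k\ge3$ with $\ln(k+1)\ge8\alpha/\beta$; then $\kappa=\exp(-8(2k+3M+1)/\beta)$ and $m_0=\exp(2(2+\log_2k)/\beta)$. Let $m\ge m_0$, so that $\ln m\ge4$, and put
\[
s=\lceil2M\ln m\rceil\le3M\ln m,\qquad d=\lfloor\beta\ln m\rfloor,\qquad d_1=d-\lceil\log_2k\rceil .
\]
Then $d_1\ge\beta\ln m-2-\log_2k\ge\frac\beta2\ln m\ge1$ by the choice of $m_0$. Let $w_1,\dots,w_s$ be independent uniformly random elements of $T$, and call $(f_v(w_i))_{i\in[s]}$ the \emph{trace} of $v$. Consider two events.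
\begin{enumerate}
\item[(E1)] The traces of the $m$ elements of $P$ are distinct.
\item[(E2)] Whenever $S,S'$ are $k$-subsets of $P$ such that $f_S$ and $f_{S'}$ differ at fewer than $\kappa|T|$ points of $T$, fewer than $d_1/4$ indices $i\in[s]$ have $f_S(w_i)\ne f_{S'}(w_i)$.
\end{enumerate}
Distinct $u,v$ have the same trace with probability at most $(1-1/M)^s\le e^{-s/M}\le m^{-2}$, so (E1) fails with probability at most $\binom m2m^{-2}<\frac12$. If (E2) fails, there are a pair $(S,S')$ as in (E2) and a set of $\lceil d_1/4\rceil$ indices whose sample points all fall where $f_S\ne f_{S'}$. There are at most $m^{2k}$ pairs and $2^s$ index sets, and for each choice the probability is at most $\kappa^{d_1/4}\le\kappa^{(\beta/8)\ln m}=m^{-(2k+3M+1)}$. As $2^s\le m^{3M}$, the event (E2) fails with probability at most $1/m<\frac12$. Fix an outcome in which both events hold.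

The function $x\mapsto(es/x)^x$ is increasing on $(0,s]$, since its logarithm has derivative $\ln(s/x)$, and $1\le d\le\beta\ln m\le s$. So \eqref{eq:binom} gives
\[
\sum_{i<d}\binom si\le\Big(\frac{es}{\beta\ln m}\Big)^{\beta\ln m}\le\Big(\frac{3eM}\beta\Big)^{\beta\ln m}=m^{\beta\ln(3eM/\beta)}<m .
\]
By (E1) and the Sauer--Shelah lemma, the traces shatter a set $I\subset[s]$ of size $d$. Split it as $I=I_1\cup I_2$ with $|I_1|=d_1$ and $|I_2|=\lceil\log_2k\rceil$.

To use (E2) we need patterns that differ in many places. Let $\mathcal C\subset\{0,\dots,k\}^{I_1}$ be maximal among sets of words any two of which differ in at least $d_1/4$ coordinates. By maximality, every word differs from some member of $\mathcal C$ in fewer than $d_1/4$ coordinates. For a given member there are at most $2^{d_1}(k+1)^{d_1/4}$ such words (choose the coordinates, then the new entries). Since $2\le(k+1)^{1/2}$,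
\[
|\mathcal C|\ge\frac{(k+1)^{d_1}}{2^{d_1}(k+1)^{d_1/4}}\ge(k+1)^{d_1/4}\ge m^{(\beta/8)\ln(k+1)}\ge m^\alpha .
\]
Fix $k$ distinct labels $\ell_1,\dots,\ell_k\in\{0,1\}^{I_2}$, which exist as $2^{|I_2|}\ge k$. For $c\in\mathcal C$ and $l\in[k]$ choose $v_{c,l}\in P$ whose trace equals $\ell_l$ on $I_2$ and, for $i\in I_1$, equals $1$ if $c_i\ge l$ and $0$ otherwise. For fixed $c$ the labels make $v_{c,1},\dots,v_{c,k}$ distinct, so $S_c=\{v_{c,1},\dots,v_{c,k}\}$ is a $k$-set, and $f_{S_c}(w_i)=|\{l\in[k]:l\le c_i\}|=c_i$ for $i\in I_1$. If $c\ne c'$, then $f_{S_c}(w_i)\ne f_{S_{c'}}(w_i)$ for at least $d_1/4$ indices $i$, so by (E2) these functions differ at $\kappa|T|$ or more points of $T$. They are integer-valued, so $\|f_{S_c}-f_{S_{c'}}\|_T\ge\kappa|T|$; in particular $S_c\ne S_{c'}$. Take $\mathcal S=\{S_c:c\in\mathcal C\}$.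
\end{proof}

\section{Vertices with far-apart neighborhoods}\label{sec:vertices}

It remains to find the input for Lemma \ref{lem:sums}. This is the only place where the upper bound $1-\varepsilon$ on densities is used, and it cannot be spared: in a complete graph any two neighborhoods differ in two vertices only.

We do not insist on measuring distances on all of $V$. If there are no $q$ vertices with far-apart neighborhoods, then some $n/q$ vertices have nearly the same neighborhood, and we repeat the search inside this set. Each failure leaves behind a nearly complete or nearly empty bipartite pair: the vertices of the new set are adjacent to almost all of the common neighborhood and to almost nothing outside it. After $K$ failures, half of these nested pairs are of the same type, and they assemble into a nearly complete multipartite graph with $K/2$ parts, or the complement of one. Its density is too close to $1$ or $0$ once $2/K\le\varepsilon/2$, which explains the value $K=\lceil4/\varepsilon\rceil$.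

\begin{lemma}\label{lem:vertices}
Let $0<\varepsilon<\frac12$, $K=\lceil4/\varepsilon\rceil$, $M=16/\varepsilon$, and let $q>1$ be real with $nq^{-K}\ge4K$. Suppose that every induced subgraph of $G$ on at least $nq^{-K}/16$ vertices has edge density in $[\varepsilon,1-\varepsilon]$. Then there are $T\subset V$ with $|T|\ge nq^{-K}$ and $P\subset T$ with $|P|\ge q$ such that $\|f_u-f_v\|_T\ge|T|/M$ for all distinct $u,v\in P$.
\end{lemma}

\begin{proof}
Let $T_0=V$. Given a nonempty set $T_i$ with $i\le K-1$ and $|T_i|\ge nq^{-i}$, let $P_i\subset T_i$ be maximal subject to $\|f_u-f_v\|_{T_i}\ge|T_i|/M$ for all distinct $u,v\in P_i$. If $|P_i|\ge q$, then $T=T_i$ and $P=P_i$ are as required. Otherwise, by maximality, every $v\in T_i$ has $\|f_v-f_u\|_{T_i}<|T_i|/M$ for some $u\in P_i$ (take $u=v$ if $v\in P_i$). As $|P_i|<q$, there are $u_i\in P_i$ and $T_{i+1}\subset T_i$ with $|T_{i+1}|\ge|T_i|/q$ and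
\begin{equation}\label{eq:close}
|(N(y)\triangle N(u_i))\cap T_i|<|T_i|/M\qquad\text{for all }y\in T_{i+1}.
\end{equation}
Suppose, for a contradiction, that this happens for all $i\le K-1$. We obtain $T_0\supset T_1\supset\dots\supset T_K$ with $|T_K|\ge nq^{-K}\ge4K$.

Call $i\in\{0,\dots,K-1\}$ \emph{red} if $|N(u_i)\cap T_i|\ge|T_i|/2$, and then let $A_i=N(u_i)\cap T_i$; otherwise call $i$ \emph{blue} and let $A_i=T_i\setminus N(u_i)$. In both cases $|A_i|\ge|T_i|/2$. Some $R=\lceil K/2\rceil$ indices $i_1<\dots<i_R$ have the same color. Call a pair of distinct vertices \emph{bad} if it is a nonedge (when this color is red) or an edge (when it is blue). For $i=i_j$ and $y\in T_{i+1}$, fewer than $|T_i|/M$ vertices $w\in A_i$ form a bad pair with $y$: such $w$ lie in $N(u_i)\setminus N(y)$ in the red case and in $N(y)\setminus N(u_i)$ in the blue case, and \eqref{eq:close} applies.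

Let $h=\lfloor|T_K|/(4K)\rfloor\ge1$, so that $Rh\le|T_K|/4$. We choose disjoint $h$-sets $X_j\subset A_{i_j}$ in the order $j=R,R-1,\dots,1$, from the inside out, so that each new set can be chosen to have few bad pairs with those already chosen. Let $X_R$ be any $h$-subset of $A_{i_R}$, which has at least $|T_K|/2$ elements. Given $Y=X_{j+1}\cup\dots\cup X_R$, write $i=i_j$. We have $Y\subset T_{i+1}$, since $X_l\subset T_{i_l}$ and $i_l\ge i+1$ for $l>j$. Let $A'=A_i\setminus Y$; then $|A'|\ge|T_i|/2-|T_K|/4\ge|T_i|/4\ge h$. There are at most $|Y||T_i|/M$ bad pairs between $A'$ and $Y$, so a vertex of $A'$ is on average in at most $4|Y|/M$ of them. Let $X_j$ consist of the $h$ vertices of $A'$ that are in the fewest such pairs. Their average is no larger, so there are at most $4h|Y|/M=4h^2(R-j)/M$ bad pairs between $X_j$ and $Y$.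

Let $X=X_1\cup\dots\cup X_R$, so $|X|=Rh\ge2$. Counting every pair inside a part as possibly bad, the proportion of bad pairs in $X$ is at most
\[
\frac{R\binom h2}{\binom{Rh}2}+\frac4M\cdot\frac{h^2\binom R2}{\binom{Rh}2}\le\frac{h-1}{Rh-1}+\frac4M\le\frac1R+\frac4M\le\frac\varepsilon2+\frac\varepsilon4<\varepsilon ,
\]
where we used that the $h^2\binom R2$ pairs between parts are among all pairs of $X$, and $1/R\le2/K\le\varepsilon/2$. So $G[X]$ has density greater than $1-\varepsilon$ in the red case and less than $\varepsilon$ in the blue case. Since $\lfloor\xi\rfloor\ge\xi/2$ for $\xi\ge1$, we have $h\ge|T_K|/(8K)$ and $|X|\ge\frac K2\cdot\frac{|T_K|}{8K}\ge nq^{-K}/16$. This contradicts the hypothesis.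
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

The simplest way to combine the pieces is to apply Lemma \ref{lem:vertices} once and take the same set $T$ at all scales. Then condition (c) at the finest scale forces $q$ to be a power $n^\delta$, the lemma guarantees only $|T|\ge n^{1-K\delta}$, and condition (d) requires $\tau_1\le\kappa|T|/48$; the final bound, of order $n\tau_1/\tau_J$, loses a factor $n^{K\delta}$. But the demands of (c) and (d) fall on different scales. A coarse digit needs a large set $T_j$ and only $Bn/\tau_j$ candidates; a fine digit needs many candidates and only $|T_j|\gg\tau_j$. So we apply Lemma \ref{lem:vertices} separately at each scale, with $q_j$ chosen so that $nq_j^{-K}=\tau_j\ln^2n$, and capped at a small power of $n$ so that the density hypothesis covers the sets to which the lemma applies it.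

Decreasing $\gamma$ weakens the hypothesis of the theorem, so we may assume $\gamma\le\frac14$. Let $M=16/\varepsilon$, let $k,\kappa,m_0$ be given by Lemma \ref{lem:sums} for $2M$ and $\alpha=8K/\gamma$, and let $B=B(k,\kappa)$ be given by Proposition \ref{prop:tuning}. All these depend only on $\varepsilon$ and $\gamma$, and $n$ is taken large in terms of them.

\emph{Scales.} Let $\tau_1=n/(\ln n)^{4K+2}$ and $\tau_j=(\frac23)^{j-1}\tau_1$, and let $J$ be the largest index with $\tau_J\ge\ln^3n$. For large $n$ we have $\tau_2\ge\ln^3n$, so $J\ge2$. By maximality $\frac23\tau_J<\ln^3n$, and $(\frac32)^{J-1}=\tau_1/\tau_J\le n$. Thus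
\[
\ln^3n\le\tau_J\le1.5\ln^3n,\qquad J\le1+\frac{\ln n}{\ln1.5}\le3\ln n .
\]
Both $40k(J+1)$ and $k^2J^2\le9k^2\ln^2n$ are below $\ln^3n$ for large $n$, so the scales are $k$-admissible.

\emph{Separated vertices.} Put
\[
\nu_j=\frac n{\tau_j\ln^2n},\qquad q_j=\min\big(\nu_j^{1/K},\,n^{\gamma/(2K)}\big).
\]
The sequence $q_j$ is nondecreasing. Since $\nu_j\ge\nu_1=(\ln n)^{4K}$, we have $q_j\ge\ln^4n$ for large $n$; the value of $\tau_1$ was chosen for this purpose, since $q_j$ must be much larger than $J$. Further, $nq_j^{-K}=\max(\tau_j\ln^2n,\,n^{1-\gamma/2})$. For large $n$ this is at least $4K$, and $nq_j^{-K}/16\ge n^{1-\gamma/2}/16\ge n^{1-\gamma}$, so the hypothesis of the theorem implies that of Lemma \ref{lem:vertices} with $q=q_j$. We obtain sets $\tilde T_j$ and $\tilde P_j$ with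
\[
|\tilde T_j|\ge\max(\tau_j\ln^2n,\ n^{1-\gamma/2}),\qquad|\tilde P_j|\ge q_j,
\]
and $\|f_u-f_v\|_{\tilde T_j}\ge|\tilde T_j|/M$ for distinct $u,v\in\tilde P_j$.

\emph{Disjointness.} These sets may overlap, so we trim them. Let $m_j=\lfloor q_j/J\rfloor$, which is nondecreasing in $j$. As $J\le3\ln n\le3q_j^{1/4}$, we have $m_j\ge q_j^{3/4}/3-1\ge q_j^{1/2}\ge m_0$ for large $n$. Choose successively $P_j\subset\tilde P_j\setminus(P_1\cup\dots\cup P_{j-1})$ with $|P_j|=m_j$; this is possible because $m_1+\dots+m_j\le Jm_j\le q_j\le|\tilde P_j|$. Let $P=\bigcup_jP_j$ and $T_j=\tilde T_j\setminus P$. Then $|P|\le Jm_J\le q_J\le n^{1/4}$, while $|\tilde T_j|\ge n^{7/8}$, so $|P|\le|\tilde T_j|/(2M)$ for large $n$. Consequently $|T_j|\ge|\tilde T_j|/2$, and for distinct $u,v\in P_j$,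
\[
\|f_u-f_v\|_{T_j}\ge\frac{|\tilde T_j|}M-|P|\ge\frac{|T_j|}{2M}.
\]
Lemma \ref{lem:sums}, applied to the vectors $f_v|_{T_j}$ with $v\in P_j$, gives a family $\mathcal S_j$ of $k$-subsets of $P_j$ that satisfies condition (b) of Proposition \ref{prop:tuning} and has $|\mathcal S_j|\ge m_j^\alpha\ge q_j^{\alpha/2}=q_j^{4K/\gamma}$.

\emph{The remaining conditions.} Condition (a) holds since $|P|\le n^{1/4}\le n/10$ and the $T_j$ are nonempty and disjoint from $P$. For (c) there are two cases. If $q_j=\nu_j^{1/K}$, then $n/\tau_j=q_j^K\ln^2n\le q_j^{K+1}$; since $4K/\gamma\ge K+2$ and $q_j\ge\ln^4n\ge B$, we get $|\mathcal S_j|\ge q_j^{K+2}\ge Bn/\tau_j$. If $q_j=n^{\gamma/(2K)}$, then $|\mathcal S_j|\ge n^2\ge Bn/\tau_j$, because $n\ge B$ and $\tau_j\ge1$. For (d), $|T_j|\ge\frac12\tau_j\ln^2n$ gives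
\[
\sum_j\frac{\tau_j}{|T_j|}\le\frac{2J}{\ln^2n}\le\frac6{\ln n}\le\frac\kappa{48}.
\]

\emph{Conclusion.} Proposition \ref{prop:tuning} yields $S_j,S'_j\subset P_j$ and $U\subset V\setminus P$ with $|U|\ge n/5$ and digit values in $[1.9\,\tau_j,2.1\,\tau_j]$. The sets $S_j\cup S'_j$ and $U$ are pairwise disjoint because $P_1,\dots,P_J$ and $V\setminus P$ are. Every set of at least $n/20\ge n^{1-\gamma}$ vertices induces density at least $\varepsilon$. Proposition \ref{prop:sizes} therefore gives
\[
|\Phi(G)|\ge\frac{\varepsilon\,n\,\tau_1}{4\cdot10^4\cdot1.5\ln^3n}=\frac{\varepsilon\,n^2}{6\cdot10^4\,(\ln n)^{4K+5}}\ge\frac{n^2}{(\ln n)^{4K+6}}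
\]
once $\ln n\ge6\cdot10^4/\varepsilon$. This proves Theorem \ref{thm:main}, and with it Theorem \ref{thm:conj}. \qed

\begin{thebibliography}{9}
\bibitem{NST}
Bhargav Narayanan, Julian Sahasrabudhe, Istv\'an Tomon,
\emph{Ramsey graphs induce subgraphs of many different sizes},
arXiv:1609.01705 (2016).
\end{thebibliography}
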